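\title{The degrees of $n$-tardy sets collapse at level three}

\begin{abstract}
A computably enumerable set $D$ is $n$-tardy if, for every computable time bound, the complement of $D$ has an $n$-c.e.\ approximation that drops each number ahead of its entry into $D$ by that bound. Cholak, Gerdes and Lange proved that some $3$-tardy set is computed by no $2$-tardy set. We determine the numbers $n\ge 2$ for which some $(n+1)$-tardy set is computed by no $n$-tardy set: $n=2$ is the only one. In fact every $n$-tardy set, and more generally every very tardy set, is weak-truth-table equivalent to a $3$-tardy set. The proof replaces each number by finitely many markers and spreads the changes of an approximation over them, so that each marker is threatened only once.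
\end{abstract}

\section{The question and the results}

A computably enumerable (c.e.) set is listed in stages, and one can ask how much notice it gives before a number enters it. Tardiness makes this precise.

All sets are subsets of $\omega$ and are identified with their characteristic functions; $\overline D=\omega\setminus D$, and a limit of sets is a pointwise limit. Let $\{W_e\}_{e\in\omega}$ be the standard enumeration of the c.e.\ sets, and let $x\in W_{e,s}$ mean that the $e$th Turing machine accepts $x$ by stage $s$. By convention $x\in W_{e,s}$ implies $e,x<s$, and at each stage at most one pair $e,x$ has $x$ enter $W_e$. Apart from the bound $x<s$, we use only that $W_{e,s}$ increases with $s$, that $\bigcup_s W_{e,s}=W_e$, and that $W_{e,s}$ is a finite set whose canonical index (an explicit list of its elements) is computable from $e$ and $s$. A c.e.\ set comes with an index: if $D=W_d$, then $D_t$ denotes $W_{d,t}$. The functions $p,q,r$ are always total.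

For $n\ge1$, a set is \emph{$n$-c.e.}\ if it has the form
\[
(W_{e_1}-W_{e_2})\cup(W_{e_3}-W_{e_4})\cup\cdots
\]
for a tuple $(e_1,\dots,e_n)$, where for odd $n$ the last term is $W_{e_n}$ alone. List all $n$-tuples effectively, let $X^n_e$ be the set given by the $e$th tuple, and let $X^n_{e,s}$ be its \emph{induced approximation}, obtained by replacing each $W_{e_k}$ by $W_{e_k,s}$.

\begin{definition}\label{def:tardy}
Let $D$ be c.e.\ and let $p$ be a function. The pair $(n,e)$ is a \emph{witness for $D$ and $p$} if
\[
X^n_e=\overline D\qquad\text{and}\qquad(\forall x)(\forall s)\,[\,x\in X^n_{e,s}\Rightarrow x\notin D_{p(s)}\,].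
\]
The set $D$ is \emph{$n$-tardy} if for every computable nondecreasing $p$ there is a witness $(n,e)$. It is \emph{very tardy} if for every computable nondecreasing $p$ there is a witness $(n,e)$ with $n\ge1$, where $n$ may depend on $p$.
\end{definition}

Read $x\in X^n_{e,s}$ as a promise, made at stage $s$, that $x$ stays out of $D$ through stage $p(s)$. When the approximation drops $x$ it sounds an alarm, and the definition says that no number enters $D$ without an alarm far in advance. The number $n$ limits how often the approximation can change its mind.

For $n=1$ it cannot. A witness makes $\overline D$ c.e., so $D$ is computable. Conversely, if $D$ is computable, then any c.e.\ index of $\overline D$ is a witness for every $p$. So the $1$-tardy sets are the computable sets. For $n=2$ we have $\overline D=W_{e_1}-W_{e_2}$, hence $W_{e_2}\subseteq D$: an alarm may sound, and it is always true. For $n=3$ the alarm may be false, but it is canceled through $W_{e_3}\subseteq\overline D$, so the cancellation is final. For $n=4$ a number may enter $W_{e_1},W_{e_2},W_{e_3},W_{e_4}$ in turn: a false alarm is followed by a true one. The first false alarm is visible in the Turing degrees.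

\begin{theorem}[Cholak, Gerdes, Lange]\label{thm:cgl}
There is a $3$-tardy set $B$ such that no $2$-tardy set $A$ satisfies $B\le_T A$.
\end{theorem}

This leads to the question, posed in \cite{cholak}: \emph{for which $n\ge2$ is there an $(n+1)$-tardy set $B$ such that no $n$-tardy set $A$ satisfies $B\le_T A$?} Each further change gives the approximation a new kind of behavior, and the step from $2$ to $3$ is strict, so one would guess that every $n$ qualifies. The guess overlooks that a set of the same degree may represent one number by several, and share the alarms among them.

\begin{theorem}\label{thm:answer}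
For $n\ge2$, there is an $(n+1)$-tardy set not computed by any $n$-tardy set if and only if $n=2$.
\end{theorem}

The collapse holds for a stronger reducibility. Recall that $D\le_{wtt}A$ if $D$ is computed from the oracle $A$ by a machine whose queries on input $x$ are bounded by a computable function of $x$, and that $D\le_{tt}A$ if from $x$ one can compute numbers $a_1,\dots,a_m$ and a Boolean function $\beta$ with $D(x)=\beta(A(a_1),\dots,A(a_m))$. Thus $\le_{tt}$ implies $\le_{wtt}$, which implies $\le_T$.

\begin{theorem}\label{thm:collapse}
\begin{enumerate}
\item[(a)] Every very tardy set is wtt-equivalent to a $3$-tardy set. The number $3$ is optimal: it cannot be lowered to $2$.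
\item[(b)] For each $n\ge3$, the Turing degrees of $n$-tardy sets, of $3$-tardy sets and of very tardy sets coincide, and so do the wtt degrees.
\item[(c)] For $2\le m<n$, there is an $n$-tardy set not computed by any $m$-tardy set if and only if $m=2$.
\end{enumerate}
\end{theorem}

Both theorems follow from a statement that keeps only what matters about the approximations $X^n_{e,s}$: they form one computable array, with a computable bound on the number of changes.

\begin{theorem}\label{thm:main}
Let $(Z^i_j)_{i,j\in\omega}$ be uniformly computable sets with $Z^i_0=\emptyset$, and let $g$ be a computable function such that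
\[
|\{j: Z^i_j(x)\ne Z^i_{j+1}(x)\}|\le g(i,x)\qquad\text{for all } i,x.
\]
Let $D$ be a c.e.\ set, with a fixed index, such that for every computable nondecreasing $q$ there is an $i$ with
\begin{equation}\label{eq:star}
\lim_j Z^i_j=\overline D\qquad\text{and}\qquad(\forall x)(\forall j)\,[\,x\in Z^i_j\Rightarrow x\notin D_{q(j)}\,].
\end{equation}
Then there is a c.e.\ set $A$ that is $3$-tardy, with respect to every index of $A$, such that $D\le_{tt}A$ and $A\le_{wtt}D$.
\end{theorem}

Section~\ref{sec:clocks} explains the role of stages, Section~\ref{sec:one} shows the idea for a single approximation, Sections~\ref{sec:A} and~\ref{sec:three} prove Theorem~\ref{thm:main}, and Section~\ref{sec:degrees} deduces Theorems~\ref{thm:answer} and~\ref{thm:collapse}.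

\section{Clocks}\label{sec:clocks}

Definition~\ref{def:tardy} compares two clocks, that of $D$ and that of the witness. The first can be changed freely; the second cannot. Call a sequence $D[0]\subseteq D[1]\subseteq\cdots$ an \emph{enumeration} of $D$ if its union is $D$ and each $D[t]$ is a finite set whose canonical index is computable from $t$. Every index $d$ of $D$ gives the enumeration $(W_{d,t})_t$.

\begin{lemma}\label{lem:enum}
If the definition of $n$-tardy, or of very tardy, holds with $D_t$ replaced by $D[t]$ for one enumeration of $D$, then it holds for every enumeration of $D$. In particular, tardiness does not depend on the index of $D$.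
\end{lemma}

\begin{proof}
Suppose that the definition holds for $(D[t])$, and let $(D'[u])$ be another enumeration. Let $r(u)$ be the least $t$ with $D'[u]\subseteq D[t]$. It exists because $D'[u]$ is a finite subset of $D$, it is computable, and it is nondecreasing because $D'[u]$ increases. Given $p$, take a witness $(n,e)$ for $(D[t])$ and $r\circ p$. If $x\in X^n_{e,s}$, then $x\notin D[r(p(s))]\supseteq D'[p(s)]$.
\end{proof}

For the clock of the witness the situation is different. Let $D$ be any c.e.\ set and $p$ any unbounded computable nondecreasing function. The sets $\{x<s:x\notin D_{p(s)}\}$ converge to $\overline D$, change at most twice on each $x$, and avoid $D_{p(s)}$. This does not make $D$ $2$-tardy, because a witness must be an induced approximation: a machine that accepts $x$ on seeing $x\in D_{p(s)}$ need not do so by stage $s$. The next example shows that the defect cannot always be repaired. Fix a computable bijection $i\mapsto(n_i,e_i)$ from $\omega$ onto the pairs with $n_i\ge1$, and define the \emph{standard array} by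
\begin{equation}\label{eq:array}
Z^i_j=X^{n_i}_{e_i,j}.
\end{equation}

\begin{example}\label{ex:prompt}
With the standard array, let $D[t]=\{i:(\exists s\le t)\ i\in Z^i_s\}$ and $D=\bigcup_t D[t]$. Since $i\in Z^i_s$ implies $i<s$, this is an enumeration of a c.e.\ set. Suppose that $(n_i,e_i)$ is a witness for $(D[t])$ and $p(s)=s$. If $i\in Z^i_s$ for some $s$, then $i\in D[s]$, against the timing condition. So $i\notin Z^i_s$ for all $s$; then $i\notin D$ and $i\notin\lim_s Z^i_s=\overline D$, which is absurd. By Lemma~\ref{lem:enum}, $D$ is not very tardy.
\end{example}

So a witness cannot in general be sped up. It can be slowed down. We use two textbook facts. The \emph{$s$-$m$-$n$ theorem}: if $\{(i,a):a\in V^i\}$ is c.e., then there is a computable $f$ with $W_{f(i)}=V^i$ for all $i$. The \emph{recursion theorem}: for every computable $f$ there is $v$ with $W_v=W_{f(v)}$.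

\begin{lemma}[Delay]\label{lem:delay}
Let $V$ be c.e.\ and let $H$ be a total computable function. There is an index $v$ with $W_v=V$ such that $a\in W_{v,s}$ implies $s>H(a)$.
\end{lemma}

\begin{proof}
Choose a computable $f$ with $W_{f(u)}=\{a\in V:a\notin W_{u,H(a)}\}$, and $v$ with $W_v=W_{f(v)}$. If $a\in W_{v,H(a)}$, then $a\in W_v=W_{f(v)}$, so $a\notin W_{v,H(a)}$, a contradiction. Hence $a\notin W_{v,H(a)}$ for all $a$. This gives $W_v=W_{f(v)}=V$, and $a\notin W_{v,s}$ for $s\le H(a)$ because $W_{v,s}$ increases with $s$.
\end{proof}

Finally, the levels are nested.

\begin{lemma}\label{lem:mono}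
If $m\le n$, then every $m$-tardy set is $n$-tardy.
\end{lemma}

\begin{proof}
It suffices to take $n=m+1$. Extend the tuple of a witness by an index $e_{m+1}$ of $\emptyset$, so that $W_{e_{m+1},s}=\emptyset$ for all $s$. If $m$ is odd, the last term $W_{e_m,s}$ becomes $W_{e_m,s}-\emptyset$; if $m$ is even, the term $\emptyset$ is adjoined. In both cases the induced approximation is the same at every stage.
\end{proof}

\section{One approximation, several markers}\label{sec:one}

In this section we fix a c.e.\ set $D$, a nondecreasing $q$ with $q(j)\ge j$, and one sequence $(Z_j)$ that satisfies \eqref{eq:star} for $q$. For $x\in D$ let $t_x$ be the least $t$ with $x\in D_t$. To give different alarms about $x$ different names, we count how often the approximation has taken $x$ in: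
\[
c_j(x)=|\{l<j: x\notin Z_l\text{ and }x\in Z_{l+1}\}|.
\]
The count is nondecreasing in $j$. Between two alarms about $x$ the approximation must take $x$ back, so the count takes different values during different alarms. The next lemma contains everything that we use about \eqref{eq:star}.

\begin{lemma}\label{lem:freeze}
\begin{enumerate}
\item[(a)] If $x\in D$, then $c_j(x)\le c_{t_x}(x)$ for all $j$.
\item[(b)] If $x\in D_{q(j)}$, then $x\notin Z_j$ and $c_j(x)=c_{t_x}(x)$. This applies to every $j\ge t_x$.
\item[(c)] If $x\notin D$ and $x\notin Z_j$, then $c_{j'}(x)>c_j(x)$ for some $j'$.
\end{enumerate}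
\end{lemma}

\begin{proof}
Let $x\in D_{q(l)}$. For $j\ge l$ we have $x\in D_{q(l)}\subseteq D_{q(j)}$, so $x\notin Z_j$ by the timing condition in \eqref{eq:star}. Hence $x$ is never taken in at or after stage $l$, and $c_l(x)=\lim_j c_j(x)$. If $l\ge t_x$, then $q(l)\ge l\ge t_x$ and so $x\in D_{q(l)}$. Taking $l=t_x$ gives $\lim_j c_j(x)=c_{t_x}(x)$. This proves (b), and (a) follows because the count is nondecreasing. For (c), since $\lim_l Z_l=\overline D$, there is a least $j'>j$ with $x\in Z_{j'}$; then $x\notin Z_{j'-1}$, so $c_{j'}(x)=c_{j'-1}(x)+1>c_j(x)$.
\end{proof}

Part (b) is the key. The count that $x$ has when it enters $D$ is already visible, and already final, at every stage $j$ at which the entry lies within the horizon $q(j)$.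

The smallest case in which something must be gained is that of four changes. Suppose that $Z_0=\emptyset$ and that $Z_j(x)$ changes at most four times, so that $c_j(x)\in\{0,1,2\}$. Give $x$ three markers $\langle x,0\rangle,\langle x,1\rangle,\langle x,2\rangle$, and let
\[
A=\{\langle x,c_{t_x}(x)\rangle:x\in D\},
\]
the marker entering when $x$ enters $D$. Then $x\in D$ if and only if one of the three markers of $x$ is in $A$. Say that $\langle x,k\rangle$ is \emph{threatened at stage $j$} if $x\notin Z_j$ and $c_j(x)=k$, and let $Y_j$ be the set of numbers that are not threatened at stage $j$. The longest possible history of $x$ has five phases: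
\[
\begin{array}{l|ccccc}
\text{phase} & 1 & 2 & 3 & 4 & 5\\ \hline
Z_j(x) & 0 & 1 & 0 & 1 & 0\\
c_j(x) & 0 & 1 & 1 & 2 & 2\\ \hline
Y_j(\langle x,0\rangle) & 0 & 1 & 1 & 1 & 1\\
Y_j(\langle x,1\rangle) & 1 & 1 & 0 & 1 & 1\\
Y_j(\langle x,2\rangle) & 1 & 1 & 1 & 1 & 0
\end{array}
\]
Every history is an initial segment of this one, and it ends in an odd phase exactly when $x\in D$. In that case, by Lemma~\ref{lem:freeze}(b), the marker threatened in the last phase is the one in $A$; if the last phase is even, no marker is threatened and none is in $A$. So $\lim_j Y_j=\overline A$. The timing is inherited: if $\langle x,k\rangle$ has entered $A$ by stage $q(j)$, then $x\in D_{q(j)}$ and $k=c_{t_x}(x)$, so $\langle x,k\rangle\notin Y_j$ by Lemma~\ref{lem:freeze}(b). And each row of $Y$ shows a single alarm. With an initial value $0$ put in front, the worst row reads $0\to1\to0\to1$. These are the three changes of a set $(V_1-V_2)\cup V_3$: a marker is admitted through $V_1$, threatened through $V_2$ and released through $V_3$.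

Nothing here depends on the number four. The stages $j$ with $c_j(x)=k$ form an interval, and within it $x$ is never taken in, so the stages at which $\langle x,k\rangle$ is threatened form a final segment of that interval. More changes require more markers, but never a second alarm about the same marker.

Three difficulties separate this picture from Theorem~\ref{thm:main}. First, the correct approximation $Z^i$ depends on $q$, while $A$ must be defined once and for all. Second, $Y$ must be an induced approximation, and Section~\ref{sec:clocks} shows that this is a real constraint. Third, the delay with which the standard enumeration reports the threats depends on $i$, the function $q$ must absorb this delay, and $i$ is known only after $q$ is chosen. The first difficulty shapes $A$, the other two shape the witness.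

\section{The set $A$}\label{sec:A}

Let $(Z^i_j)$, $g$ and $D$ be as in Theorem~\ref{thm:main}, let $t_x$ be as above, and let
\[
c^i_j(x)=|\{l<j:x\notin Z^i_l\text{ and }x\in Z^i_{l+1}\}|,
\]
a computable function of $i,j,x$ with $c^i_j(x)\le g(i,x)$. Since we do not know which $i$ will be correct, a marker of $x$ guesses a count for each $i\le x$. This keeps the number of markers of $x$ finite, and each $i$ is recorded for all but finitely many $x$.

Fix an injective computable coding $\langle\cdot\rangle$ of finite sequences with computable range, and let
\[
C_x=\{\langle x,k_0,\dots,k_x\rangle:k_i\le g(i,x)\text{ for all }i\le x\}.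
\]
The sets $C_x$ are finite and pairwise disjoint, with canonical index computable from $x$. The elements of $\bigcup_x C_x$ are the \emph{markers}. The set of markers is computable, and so are the components $x(a)$ and $k_i(a)$, $i\le x(a)$, of a marker $a$. For $x\in D$ put
\[
a_x=\langle x,c^0_{t_x}(x),\dots,c^x_{t_x}(x)\rangle\in C_x,
\]
and let
\[
A=\{a_x:x\in D\},\qquad A[t]=\{a_x:x\in D_t\}.
\]
Thus $A\cap C_x=\{a_x\}$ if $x\in D$, and $A\cap C_x=\emptyset$ otherwise.

\begin{proposition}\label{prop:degree}
The set $A$ is c.e., $(A[t])$ is an enumeration of $A$, $D\le_{tt}A$, and $A\le_{wtt}D$.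
\end{proposition}

\begin{proof}
For $x\in D$ we can compute $t_x$ by search, and then $a_x$. Applying this to the elements of the finite set $D_t$ gives the canonical index of $A[t]$, so $(A[t])$ is an enumeration and $A$ is c.e. We have $x\in D$ if and only if some element of $C_x$ is in $A$, which is a truth-table reduction. Conversely, a number that is not a marker is not in $A$. For a marker $a$, ask the oracle the single question whether $x=x(a)$ is in $D$. If not, then $a\notin A$. If so, compute $a_x$; then $a\in A$ if and only if $a=a_x$. The query is a computable function of $a$, so $A\le_{wtt}D$.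
\end{proof}

\section{Three changes suffice}\label{sec:three}

It remains to show that $A$ is $3$-tardy for every index. Fix a computable nondecreasing $p$. By Lemma~\ref{lem:enum} it suffices to find indices $v_1,v_2,v_3$ such that the set and its induced approximation
\[
Y=(W_{v_1}-W_{v_2})\cup W_{v_3},\qquad Y_s=(W_{v_1,s}-W_{v_2,s})\cup W_{v_3,s}
\]
satisfy $Y=\overline A$ and $Y_s\cap A[p(s)]=\emptyset$ for all $s$.

Consider what the slowness of the standard enumeration does to the timing condition. If $W_{v_1}$ or $W_{v_3}$ is slow, then $Y_s$ is smaller, which is harmless. If $W_{v_2}$ is slow, then an alarm comes late. So only the set of threats needs a timetable, and we treat it first.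

\subsection*{Threats and their timetable}
Say that $a$ is \emph{$i$-threatened at stage $j$} if $a$ is a marker, $x=x(a)\ge i$, $x\notin Z^i_j$ and $c^i_j(x)=k_i(a)$. This relation is decidable in $a,i,j$. Let
\[
V^i_2=\{a:a\text{ is $i$-threatened at some stage}\}.
\]
By the $s$-$m$-$n$ theorem there is a computable $v_2$ with $W_{v_2(i)}=V^i_2$. Define $h_i(0)<h_i(1)<\cdots$ by recursion: $h_i(j)$ is the least $s$, greater than $h_i(j-1)$ if $j>0$, such that
\begin{equation}\label{eq:h}
\text{every $a\le j$ that is $i$-threatened at stage $j$ lies in $W_{v_2(i),s}$.}
\end{equation}
The numbers in question form a finite subset of $V^i_2$ that we can compute, so $(i,j)\mapsto h_i(j)$ is total and computable. The sets $V^i_2$ and the functions $h_i$ depend neither on $p$ nor on $q$, and they are defined for all $i$ at once. This is what breaks the circle described at the end of Section~\ref{sec:one}.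

\subsection*{The choice of $q$ and $i$}
At a stage $s$ with $h_i(j)\le s<h_i(j+1)$, the standard enumeration has reported the threats of stage $j$, but perhaps none of stage $j+1$. The promise made by $Z^i_j$ must therefore last through stage $p(h_i(j+1))$ of $D$. As $i$ is not yet known, we ask this at stage $j$ for all $i\le j$:
\[
q(j)=\max\bigl(\{j\}\cup\{p(h_i(j+1)):i\le j\}\bigr).
\]
The function $q$ is computable and satisfies $q(j)\ge j$. It is nondecreasing, since each term is nondecreasing in $j$ and the range of $i$ grows with $j$. By hypothesis there is an $i$ that satisfies \eqref{eq:star} for $q$. Fix it, and write $Z_j,c_j,h,V_2,v_2$ for $Z^i_j,c^i_j,h_i,V^i_2,v_2(i)$, and ``threatened'' for ``$i$-threatened.'' Lemma~\ref{lem:freeze} applies to $(Z_j)$ and $q$.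

\subsection*{Admission and release}
The markers of the numbers $x<i$ record no count for $i$. They form the finite set $F=\bigcup_{x<i}C_x$, and we decide them outright: none is admitted through $V_1$, and those outside $A$ are put into $V_3$. A witness for $p$ only has to exist, so this finite amount of information costs nothing.

Let $V_1=\omega\setminus F$. Condition \eqref{eq:h} speaks about $a$ only for $j\ge a$, and $q(j)$ serves $i$ only for $j\ge i$. So $a$ must not be admitted before stage $h(\max(a,i))$. By Lemma~\ref{lem:delay} there is an index $v_1$ of $V_1$ such that
\begin{equation}\label{eq:delay}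
a\in W_{v_1,s}\ \Rightarrow\ s>h(\max(a,i)).
\end{equation}

A marker is released when it can no longer enter $A$. As in Section~\ref{sec:one}, this is the case when the count passes its guess. There is now a second case: a marker that guesses the $i$th count of $x\in D$ correctly but another count wrongly is threatened along with $a_x$, and the count never passes its guess. It is released when $x$ enters $D$ and $a_x$ is revealed. So let $V_3$ consist of $F\setminus A$ together with all markers $a$ with $x=x(a)\ge i$ such that
\begin{enumerate}
\item[(R1)] $c_j(x)>k_i(a)$ for some $j$, or
\item[(R2)] $x\in D$ and $a\ne a_x$.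
\end{enumerate}
The set $F\setminus A$ is finite, and (R1) and (R2) are c.e.\ conditions, so $V_3$ is c.e. Let $v_3$ be any index of $V_3$. Now $Y=(V_1-V_2)\cup V_3$ and $Y_s$ are defined.

\begin{lemma}\label{lem:V3}
$V_3\cap A=\emptyset$.
\end{lemma}

\begin{proof}
Let $a\in A$, so $a=a_x$ with $x=x(a)\in D$. Then $a\notin F\setminus A$, and (R2) fails. If $x\ge i$, then $k_i(a)=c_{t_x}(x)\ge c_j(x)$ for all $j$ by Lemma~\ref{lem:freeze}(a), so (R1) fails.
\end{proof}

\begin{lemma}\label{lem:limit}
$Y=\overline A$.
\end{lemma}

\begin{proof}
If $a$ is not a marker, then $a\notin A$ and $a\in V_1-V_2\subseteq Y$. If $a\in F$, then $a\notin V_1$, and (R1), (R2) concern only markers outside $F$; so $a\in Y$ if and only if $a\in F\setminus A$. It remains to consider a marker $a$ with $x=x(a)\ge i$. Then $a\in V_1$.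

Suppose that $a\in A$. Then $x\in D$ and $k_i(a)=c_{t_x}(x)$, and $x\notin Z_{t_x}$ by Lemma~\ref{lem:freeze}(b). So $a$ is threatened at stage $t_x$, and $a\in V_2$. Also $a\notin V_3$ by Lemma~\ref{lem:V3}. Hence $a\notin Y$.

Suppose that $a\notin A$ and $x\in D$. Then $a\ne a_x$, so $a\in V_3\subseteq Y$ by (R2).

Suppose that $x\notin D$, so that $a\notin A$. If $a\notin V_2$, then $a\in V_1-V_2\subseteq Y$. If $a\in V_2$, let $j$ be a stage with $x\notin Z_j$ and $c_j(x)=k_i(a)$. By Lemma~\ref{lem:freeze}(c) there is $j'$ with $c_{j'}(x)>k_i(a)$, so $a\in V_3\subseteq Y$ by (R1).
\end{proof}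

\begin{lemma}\label{lem:timing}
$Y_s\cap A[p(s)]=\emptyset$ for every $s$.
\end{lemma}

\begin{proof}
Suppose that $a\in Y_s\cap A[p(s)]$. Then $a=a_x$ with $x=x(a)\in D_{p(s)}$. By Lemma~\ref{lem:V3}, $a\notin W_{v_3,s}$, so $a\in W_{v_1,s}-W_{v_2,s}$. In particular $a\notin F$, so $x\ge i$ and $k_i(a)=c_{t_x}(x)$.

By \eqref{eq:delay}, $h(\max(a,i))<s$. Since $h$ is strictly increasing, there is a greatest $j$ with $h(j)\le s$, and
\[
j\ge\max(a,i),\qquad h(j)\le s<h(j+1).
\]
As $i\le j$ and $p$ is nondecreasing, $q(j)\ge p(h(j+1))\ge p(s)$, and therefore $x\in D_{q(j)}$. By Lemma~\ref{lem:freeze}(b), $x\notin Z_j$ and $c_j(x)=c_{t_x}(x)=k_i(a)$; that is, $a$ is threatened at stage $j$. As $a\le j$, condition \eqref{eq:h} gives $a\in W_{v_2,h(j)}\subseteq W_{v_2,s}$. This contradicts $a\notin W_{v_2,s}$.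
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemmas~\ref{lem:limit} and~\ref{lem:timing}, the tuple $(v_1,v_2,v_3)$ is a witness for the enumeration $(A[t])$ and $p$. Since $p$ was arbitrary, Lemma~\ref{lem:enum} shows that $A$ is $3$-tardy with respect to every index. The reductions are Proposition~\ref{prop:degree}.
\end{proof}

\begin{remark}[The hypotheses]
The bound $g$ serves only to make $C_x$ finite with a computable canonical index. It is needed for every $i$, correct or not, because $a_x$ records all counts with $i\le x$. Without it, the search for a marker of $x$ in $A$ would not end when $x\notin D$, and the reduction of $D$ to $A$ would be lost. Uniform computability of the array makes $A$ c.e.\ and makes $(i,j)\mapsto h_i(j)$, and hence $q$, computable. The timing condition in \eqref{eq:star} is used in parts (a) and (b) of Lemma~\ref{lem:freeze}, and the limit condition only in part (c), which ends the false alarms. The normalization $Z^i_0=\emptyset$ holds for the standard array, but the proof does not use it.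
\end{remark}

\section{The degrees of tardy sets}\label{sec:degrees}

\begin{proof}[Proof of Theorem~\ref{thm:collapse}]
(a) Take the standard array \eqref{eq:array} and $g(i,x)=n_i$. The sets $Z^i_j$ are uniformly computable, and $Z^i_0=\emptyset$ because $x\in W_{e,s}$ implies $x<s$. If $Z^i_j(x)\ne Z^i_{j+1}(x)$, then $x$ enters one of the $n_i$ c.e.\ sets of the tuple between stages $j$ and $j+1$; it enters each at most once, so there are at most $n_i$ changes. Once $x$ has entered all the sets of the tuple that it ever enters, $Z^i_j(x)=X^{n_i}_{e_i}(x)$; hence $\lim_j Z^i_j=X^{n_i}_{e_i}$. Now let $D$ be very tardy and let $q$ be computable and nondecreasing. If $(n_i,e_i)$ is a witness for $D$ and $q$, then $i$ satisfies \eqref{eq:star}. Theorem~\ref{thm:main} gives a $3$-tardy set $A$ with $D\le_{tt}A$ and $A\le_{wtt}D$, so $A\equiv_{wtt}D$. The number $3$ cannot be lowered to $2$: the set $B$ of Theorem~\ref{thm:cgl} is $3$-tardy, hence very tardy, and it is not even Turing reducible to a $2$-tardy set.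

(b) Let $n\ge3$. Every $3$-tardy set is $n$-tardy by Lemma~\ref{lem:mono}, and every $n$-tardy set is very tardy by definition. By (a), every wtt degree, and so every Turing degree, that contains a very tardy set contains a $3$-tardy set. So the three classes of degrees coincide.

(c) Let $2\le m<n$. If $m=2$, then $n\ge3$, the set $B$ of Theorem~\ref{thm:cgl} is $n$-tardy by Lemma~\ref{lem:mono}, and no $2$-tardy set computes it. If $m\ge3$, then by (a) every $n$-tardy set is computed by a $3$-tardy set, which is $m$-tardy by Lemma~\ref{lem:mono}.
\end{proof}

Theorem~\ref{thm:answer} is the case of consecutive levels in Theorem~\ref{thm:collapse}(c). The set of $n\ge2$ for which some $(n+1)$-tardy set is computed by no $n$-tardy set is exactly $\{2\}$.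

The proof also shows why the collapse stops where it does. Markers reduce many alarms to one alarm each, but a marker whose alarm was false must still be released through $V_3$. By Theorem~\ref{thm:cgl}, no construction of a c.e.\ set above $D$ can dispense with this third change in general.

\begin{thebibliography}{1}

\bibitem{cholak}
Peter Cholak, \emph{Some recent research directions in the computably enumerable sets}, arXiv:1312.5979 (2013).

\end{thebibliography}
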